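# Accumulating eigenvalues of a semilinear fractional problem on domains with dihedral symmetry

## The linear endpoint $q=2$, where the spectrum is discrete

Let $N\ge1$, $s\in(0,1)$, and let $\Omega\subset\mathbb R^N$ be bounded and open. Write
$$\langle u,\varphi\rangle=\int_{\mathbb R^N}\int_{\mathbb R^N}\frac{(u(x)-u(y))(\varphi(x)-\varphi(y))}{|x-y|^{N+2s}}\,dx\,dy,\qquad [u]_s^2=\langle u,u\rangle ,$$
and let $X=\mathcal D^{s,2}_0(\Omega)$ be the completion of $C_0^\infty(\Omega)$ in the seminorm $[\cdot]_s$. Functions in $C_0^\infty(\Omega)$ satisfy a Poincaré inequality: if $\Omega$ lies in a ball of radius $\rho$ and $x\in\Omega$, then every $y$ with $|x-y|>2\rho$ lies outside $\Omega$, so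
$$[u]_s^2\ \ge\ \int_\Omega u(x)^2\int_{|x-y|>2\rho}\frac{dy}{|x-y|^{N+2s}}\,dx\ =\ a_\Omega\int_\Omega u^2,\qquad a_\Omega>0. \tag{1}$$
Hence $[\cdot]_s$ is equivalent to the $H^s(\mathbb R^N)$ norm on $C_0^\infty(\Omega)$, and $X$ is the closure of $C_0^\infty(\Omega)$ in $H^s(\mathbb R^N)$. It is a separable Hilbert space with inner product $\langle\cdot,\cdot\rangle$, its elements vanish a.e. outside $\Omega$, and by the fractional Rellich theorem it embeds compactly in $L^2(\Omega)$.

Consider the linear problem: for which $\lambda$ is there $u\in X\setminus\{0\}$ with $\langle u,\varphi\rangle=\lambda\int_\Omega u\varphi$ for all $\varphi\in X$?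

**Proposition 1.** The set of these $\lambda$ has no accumulation point in $\mathbb R$.

**Proof.** Suppose $\lambda_n$ are pairwise distinct and bounded, with eigenfunctions $u_n$, $\|u_n\|_{L^2}=1$. Testing the equation of $u_n$ with $u_m$ and vice versa,
$$\lambda_n\int u_nu_m=\langle u_n,u_m\rangle=\lambda_m\int u_nu_m ,$$
so $\int u_nu_m=0$ for $n\ne m$ and $\|u_n-u_m\|_{L^2}^2=2$. But $[u_n]_s^2=\lambda_n$ is bounded, so by compactness a subsequence converges in $L^2(\Omega)$. This is a contradiction. $\square$

The proof has two inputs, compactness and orthogonality. We now lower the exponent on the right-hand side from $2$ to $q\in(1,2)$, keeping the homogeneity. Compactness stays. Orthogonality came from the bilinearity of $\int u\varphi$, and it is gone. Does discreteness survive?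

## The $q$-semilinear spectrum and the dihedral groups $D_k$

**Definition.** Let $q\in(1,2)$. A real $\lambda$ is a *$q$-semilinear $s$-eigenvalue* of $\Omega$ if there is $u\in X\setminus\{0\}$ with
$$\langle u,\varphi\rangle=\lambda\,\|u\|_{L^q(\Omega)}^{2-q}\int_\Omega|u|^{q-2}u\,\varphi\,dx\qquad\text{for all }\varphi\in X. \tag{2}$$
The set of all such $\lambda$ is the *$q$-semilinear $s$-spectrum* of $\Omega$.

This is the weak form of $(-\Delta)^su=\lambda\|u\|_{L^q(\Omega)}^{2-q}|u|^{q-2}u$ in $\Omega$, $u=0$ outside $\Omega$, with the constant in $(-\Delta)^s$ chosen so that the weak form is exactly (2). The factor $\|u\|_q^{2-q}$ makes both sides homogeneous of degree one, so multiples of eigenfunctions are eigenfunctions. Testing with $\varphi=u$ gives $\lambda=[u]_s^2/\|u\|_q^2$. So every eigenvalue is at least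
$$\lambda_1(\Omega,s,q)=\min_{u\in X\setminus\{0\}}\frac{[u]_s^2}{\|u\|_{L^q(\Omega)}^2}>0 .$$

The problem comes from Giovanni Franzina, Danilo Licheri, "A non-local semilinear eigenvalue problem", arXiv:2207.06274 (2022), for bounded open sets with $C^{1,1}$ boundary. The following facts are known there:

- $\lambda_1(\Omega,s,q)$ is simple.
- $\lambda_1(\Omega,s,q)$ is isolated: no sequence of eigenvalues converges to it.
- The higher eigenvalues form a closed set that does not accumulate at $\lambda_1(\Omega,s,q)$.
- Standard critical point theory yields an unbounded sequence of eigenvalues.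

What remains to be determined is whether the spectrum is discrete, that is, has no accumulation point in $\mathbb R$. In general it is not, and balls in dimension $N\ge 2$ already show this. The statement needs some symmetry notation.

For $N\ge2$ write $x=(x',x'')\in\mathbb R^2\times\mathbb R^{N-2}$, with polar coordinates $(r,\theta)$ for $x'$. The *axis* is $\{x'=0\}$. For $k\ge2$ let $D_k$ be the dihedral group of order $2k$ acting on $x'$, generated by the reflections in the lines $\theta=\pm\frac{\pi}{2k}$. These lines meet at angle $\pi/k$, so the product of the two reflections is a rotation by $2\pi/k$. The rotations in $D_k$ form a subgroup $C_k$ of order $k$. The *chamber* is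
$$S=\{|\theta|<\tfrac{\pi}{2k},\ r>0\}\times\mathbb R^{N-2},$$
and up to a null set $\mathbb R^N$ is the disjoint union of the $2k$ chambers $gS$, $g\in D_k$. Fix a reflection $R\in D_k$.

**Definition.** A function $u$ is *antisymmetric* if $u\circ g=\det(g)\,u$ for all $g\in D_k$.

For $k=2$ and $N=2$ the generating reflections are $(x_1,x_2)\mapsto\pm(x_2,x_1)$, the group $C_2$ is $\{\pm\mathrm{Id}\}$, and $x_1^2-x_2^2=r^2\cos2\theta$ is antisymmetric. In general $r^k\cos k\theta$ is antisymmetric, while functions of $(r,x'')$ are $D_k$-invariant.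

**Theorem 2.** Let $N\ge2$, $s\in(0,1)$, $q\in(1,2)$, and put $\beta=\frac{2s}{2-q}$. There is $k_0=k_0(N,s,q)$ such that the following holds for every $k\ge k_0$. Let $\Omega\subset\mathbb R^N$ be a bounded open set (no boundary regularity is needed) which is $D_k$-invariant and meets the axis $\{x'=0\}$. Then
$$\Lambda_k(\Omega):=\min\Big\{\frac{[u]_s^2}{\|u\|_{L^q}^2}:\ u\in X\setminus\{0\}\text{ antisymmetric}\Big\}$$
is a $q$-semilinear $s$-eigenvalue, and it is the limit of a sequence of eigenvalues that are strictly smaller than $\Lambda_k(\Omega)$. Moreover $\Lambda_k(\Omega)\ge c\,k^{2s}\,\|r^\beta\|_{L^q(\Omega)}^{-(2-q)}$ with $c=c(N,s)>0$.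

**Corollary 3.** If $\Omega$ is a ball in $\mathbb R^N$, $N\ge2$ (or any bounded open set, invariant under rotations and reflections of the $x'$-plane, that meets $\{x'=0\}$), then for all $s\in(0,1)$, $q\in(1,2)$ the spectrum is not discrete. Its set of accumulation points contains all $\Lambda_k(\Omega)$ with $k\ge k_0$, so it is infinite and unbounded.

The exponent $\beta$ will be used through the identity
$$(q-1)\beta+2s=\beta,\qquad\text{equivalently}\qquad (2-q)\beta=2s. \tag{3}$$

## Eigenvalues as critical values of a coercive functional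

The homogeneous problem (2) becomes a free variational problem after a choice of scale. Let
$$F(u)=\tfrac12[u]_s^2-\tfrac1q\int_\Omega|u|^q,\qquad u\in X .$$

**Regularity and compactness.** We collect what critical point theory needs. The map $u\mapsto|u|^{q-2}u$ is bounded and continuous from $L^q$ to $L^{q'}$, $q'=\frac q{q-1}$, because $\big||a|^{q-2}a-|b|^{q-2}b\big|\le2^{2-q}|a-b|^{q-1}$ for real $a,b$. (For equal signs use $|a^{q-1}-b^{q-1}|\le|a-b|^{q-1}$ for $a,b\ge0$, for opposite signs concavity of $t^{q-1}$.) So $F$ is $C^1$, and its gradient with respect to $\langle\cdot,\cdot\rangle$ is $\nabla F=\mathrm{Id}-K$, where $K(u)\in X$ represents $\varphi\mapsto\int|u|^{q-2}u\varphi$. The map $K$ is compact: it is the compact embedding $X\to L^q(\Omega)$, followed by the map just discussed, followed by a bounded linear map $L^{q'}\to X$. Since $\|u\|_q\le C[u]_s$ and $q<2$, $F$ is coercive and bounded below. It is weakly lower semicontinuous, because $[\cdot]_s^2$ is, and because $\int|u|^q$ is weakly continuous by compactness. Finally $F$ satisfies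 the Palais–Smale condition: if $F(u_n)$ is bounded and $\nabla F(u_n)\to0$, then $(u_n)$ is bounded by coercivity, and $u_n=\nabla F(u_n)+K(u_n)$ has a convergent subsequence.

**Dictionary.** If $u\neq0$ is critical, then
$$\langle u,\varphi\rangle=\int_\Omega|u|^{q-2}u\,\varphi\qquad\text{for all }\varphi\in X, \tag{4}$$
so $\lambda=\|u\|_q^{q-2}$ is an eigenvalue. Conversely, an eigenfunction multiplied by the $t>0$ with $\lambda\|tu\|_q^{2-q}=1$ solves (4). Taking $\varphi=u$ in (4), $[u]_s^2=\|u\|_q^q$ and $F(u)=-\frac{2-q}{2q}\|u\|_q^q$, hence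
$$\lambda=\Big(\tfrac{2q}{2-q}\,|F(u)|\Big)^{-\frac{2-q}q}, \tag{5}$$
which is continuous and strictly increasing in $F(u)\in(-\infty,0)$. So accumulation of eigenvalues at a finite value is the same as accumulation of critical values of $F$ at a *negative* level.

**Minimizing on a ray.** For $u\ne0$ put $A=[u]_s^2$, $B=\|u\|_q^q$. Then $F(tu)=\frac{t^2}2A-\frac{t^q}qB$ is negative for small $t>0$ and minimal at $t^{2-q}=B/A$, where
$$\min_{t>0}F(tu)=\Big(\frac BA\Big)^{\frac q{2-q}}B\Big(\frac12-\frac1q\Big)=-\frac{2-q}{2q}\Big(\frac{[u]_s^2}{\|u\|_q^2}\Big)^{-\frac q{2-q}}. \tag{6}$$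
For instance, the minimum of $F$ on $X$ is attained by coercivity and weak lower semicontinuity, it is negative, and by (6) and (5) the eigenvalue that belongs to it is exactly $\lambda_1(\Omega,s,q)$.

## Linearization at a limit eigenfunction and the weight $|u|^{q-2}$

With orthogonality unavailable, the sensible way to attack discreteness is to linearize. Suppose eigenvalues $\lambda_n\ne\lambda$ converge to $\lambda$. Take critical points $u_n$ of $F$ with $\|u_n\|_q^{q-2}=\lambda_n$. They are bounded, $u_n=K(u_n)$, and so along a subsequence $u_n\to u$ in $X$, where $u$ is critical and $\|u\|_q^{q-2}=\lambda$; in particular $u\ne0$ and $u_n\neq u$. The normalized differences $d_n=(u_n-u)/[u_n-u]_s$ satisfy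
$$\langle d_n,\varphi\rangle=\int_\Omega a_n d_n\varphi,\qquad a_n=(q-1)\int_0^1|u+t(u_n-u)|^{q-2}\,dt,$$
and $1=\int a_nd_n^2$. If the weights $a_n$ were bounded, compactness in $L^2$ would pass to the limit and produce a nonzero $d$ with $\langle d,\varphi\rangle=(q-1)\int|u|^{q-2}d\varphi$, which one could then try to exclude or control.

The plan breaks at the boundedness of $a_n$. Where $u$ vanishes, the limit weight $(q-1)|u|^{q-2}$ is $+\infty$, and compactness of the weighted quadratic form can really fail. Suppose $u$ vanishes near the axis like $r^\beta$. By (3), $|r^\beta|^{q-2}=r^{-2s}$. Take $\varphi_0\in C_c^\infty(\{r>0\})$ and $\varphi_\rho(x)=\rho^{-(N-2s)/2}\varphi_0(x/\rho)$. A change of variables gives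
$$[\varphi_\rho]_s=[\varphi_0]_s,\qquad\int r^{-2s}\varphi_\rho^2=\int r^{-2s}\varphi_0^2,\qquad\|\varphi_\rho\|_{L^2}=\rho^s\|\varphi_0\|_{L^2}. \tag{7}$$
As $\rho\to0$ these functions tend weakly to $0$ while both quadratic forms stay constant. So $\int r^{-2s}\varphi^2$ is of the same strength as $[\varphi]_s^2$, at every scale.

This failure can be used. Suppose we had a critical point $w$ of $F$ with $|w|\le\varepsilon r^\beta$. Then $|w|^{q-2}\ge\varepsilon^{q-2}r^{-2s}$, and the formal second variation satisfies
$$[\varphi]_s^2-(q-1)\int|w|^{q-2}\varphi^2\ \le\ [\varphi]_s^2-(q-1)\varepsilon^{q-2}\int r^{-2s}\varphi^2 .$$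
By (7) rescaling $\varphi$ does not change the right-hand side. Only the constant counts: if $\varepsilon$ is small, the right-hand side is negative for $\varphi_0$, and then for all its rescalings, which gives infinitely many independent directions in which $F$ decreases from $w$. We must therefore do two things: turn "infinitely many decreasing directions" into critical values accumulating at $F(w)$, and find a $w$ that small near the axis.

## Critical values below the fixed-point level of an involution

**Setting.** Let $H\subset X$ be a closed subspace with $\nabla F(H)\subset H$, and let $\tau:H\to H$ be linear with $\tau^2=\mathrm{Id}$, $[\tau u]_s=[u]_s$ and $F\circ\tau=F$. Let $H^\pm=\{u\in H:\tau u=\pm u\}$ and write $u=u^++u^-$ with $u^\pm=\frac12(u\pm\tau u)\in H^\pm$. The two spaces are orthogonal, since $\langle u^+,u^-\rangle=\langle\tau u^+,\tau u^-\rangle=-\langle u^+,u^-\rangle$. Let $c_+=\min_{H^+}F$. It is attained, as $F$ is coercive and weakly lower semicontinuous, and $c_+\le F(0)=0$. The condition $\nabla F(H)\subset H$ says that critical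 points of $F|_H$ are critical points of $F$, and that $F|_H$ inherits the Palais–Smale condition.

**Definition.** For a $\tau$-invariant $A\subset H\setminus H^+$ let $\gamma(A)$ be the least $m\ge0$ for which there is a continuous $h:A\to\mathbb R^m\setminus\{0\}$ with $h(\tau u)=-h(u)$; put $\gamma(\emptyset)=0$, and $\gamma(A)=\infty$ if there is no such $m$.

For example, a pair $\{u,\tau u\}$ with $\tau u\ne u$ has $\gamma=1$. A set equivariantly homeomorphic to the circle with the antipodal map has $\gamma=2$: the inclusion of the circle in $\mathbb R^2$ is allowed, and an odd real function on the circle has a zero by the intermediate value theorem. A set equivariantly homeomorphic to $S^{m-1}$ with the antipodal map has $\gamma= m$: an odd map to $\mathbb R^l\setminus\{0\}$ with $l<m$ is forbidden by the Borsuk–Ulam theorem.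

**Proposition 4.** Suppose that for every $m\ge1$ there is a compact $\tau$-invariant set $A_m\subset\{u\in H\setminus H^+:F(u)<c_+\}$ with $\gamma(A_m)\ge m$. Then there are critical values $c_j<c_+$ of $F$ with $c_j\to c_+$.

**Proof.** For $j\ge1$ call $A$ *$j$-admissible* if $A\subset H\setminus H^+$ is compact, $\tau$-invariant and $\gamma(A)\ge j$, and put
$$c_j=\inf\{\max_AF:\ A\ \ j\text{-admissible}\}.$$
Then $-\infty<c_j\le\max_{A_j}F<c_+$, because $F$ is bounded below.

**Step 1. The levels $c_j$ tend to $c_+$.** This step shows that sets far below $c_+$ have bounded $\gamma$. The space $H^-$ is infinite-dimensional, since otherwise $u\mapsto u^-$ would bound all $\gamma(A_m)$. Let $P_n$ be the orthogonal projection of $H^-$ onto the span of the first $n$ vectors of an orthonormal basis. Fix $\delta>0$ and let $Z=\{u\in H:F(u)\le c_+-\delta\}$, a bounded set. We claim that for some $n$, $P_nu^-\ne0$ for all $u\in Z$. Otherwise there are $u_n\in Z$ with $P_nu_n^-=0$ for every $n$, and along a subsequence $u_n\rightharpoonup u$. For fixed $m$ we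 have $P_mu_n^-=0$ for $n\ge m$, so $P_mu^-=0$. Hence $u^-=0$ and $u\in H^+$. But weak lower semicontinuity gives $F(u)\le c_+-\delta$, contradicting the definition of $c_+$. With this $n$, the map $u\mapsto P_nu^-$ is continuous, changes sign under $\tau$ and does not vanish on $Z$. So every compact $\tau$-invariant $A\subset Z$ has $\gamma(A)\le n$. If $j>n$, a $j$-admissible set is not contained in $Z$, so $c_j\ge c_+-\delta$. Since $\delta$ was arbitrary and $c_j<c_+$, $c_j\to c_+$.

**Step 2. An equivariant pseudo-gradient field.** This step prepares the deformation that proves $c_j$ critical. The gradient $\nabla F$ is only continuous, so its flow may not exist; we replace it by a locally Lipschitz field. Near a point $u_0\in H$ with $\nabla F(u_0)\ne0$, the constant field $\frac32\nabla F(u_0)$ satisfies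
$$\|v\|\le2\|\nabla F(u)\|,\qquad\langle\nabla F(u),v\rangle\ge\|\nabla F(u)\|^2, \tag{8}$$
where $\|\cdot\|=[\cdot]_s$, by continuity of $\nabla F$. For each $u$ the conditions (8) are convex in $v$. So a locally Lipschitz partition of unity glues these constant fields to a locally Lipschitz field $v$ on $\{u\in H:\nabla F(u)\ne0\}$ satisfying (8). Differentiating $F(\tau u)=F(u)$ gives $\langle\nabla F(\tau u),\tau\varphi\rangle=\langle\nabla F(u),\varphi\rangle=\langle\tau\nabla F(u),\tau\varphi\rangle$, that is, $\nabla F(\tau u)=\tau\nabla F(u)$. Hence $\tau v(\tau u)$ also satisfies (8): its norm is at most $2\|\nabla F(\tau u)\|=2\|\nabla F(u)\|$, and $\langle\nabla F(u),\tau v(\tau u)\rangle=\langle\nabla F(\tau u),v(\tau u)\rangle\ge\|\nabla F(u)\|^2$. Replacing $v(u)$ by $\frac12(v(u)+\tau v(\tau u))$, we may assume $v(\tau u)=\tau v(u)$. From (8), $\|v\|\ge\|\nabla F\|$.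

**Step 3. Each $c=c_j$ is critical.** This step pushes an almost optimal admissible set below $c$ if $c$ is not critical for $F|_H$. In that case Palais–Smale gives $\varepsilon,\sigma>0$ with $\|\nabla F\|\ge\sigma$ on $\{u\in H:|F(u)-c|\le2\varepsilon\}$, since otherwise a Palais–Smale sequence at level $c$ would converge to a critical point at level $c$. Let $\zeta\in C_c^\infty((c-2\varepsilon,c+2\varepsilon);[0,1])$ equal $1$ on $[c-\varepsilon,c+\varepsilon]$. The field $-\zeta(F)v/\|v\|^2$, extended by $0$, is locally Lipschitz, $\tau$-equivariant and bounded by $1/\sigma$, so its flow is global, continuous and $\tau$-equivariant. Along it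
$$\frac d{dt}F=-\zeta(F)\frac{\langle\nabla F,v\rangle}{\|v\|^2}\le-\zeta(F)\frac{\|\nabla F\|^2}{4\|\nabla F\|^2}=-\tfrac14\zeta(F).$$
Let $\eta$ be the time-$8\varepsilon$ map. If a trajectory starts in $\{F\le c+\varepsilon\}$ and its end has $F>c-\varepsilon$, then by monotonicity $F\in[c-\varepsilon,c+\varepsilon]$ all along, so $F$ drops by at least $2\varepsilon$, a contradiction. So $\eta$ maps $\{F\le c+\varepsilon\}$ into $\{F\le c-\varepsilon\}$. *This set is disjoint from $H^+$, because $c<c_+$.* Choose a $j$-admissible $A$ with $\max_AF\le c+\varepsilon$. Then $\eta(A)$ is compact, $\tau$-invariant and contained in $H\setminus H^+$, and $\gamma(\eta(A))\ge\gamma(A)\ge j$, since an odd $h$ on $\eta(A)$ gives the odd $h\circ\eta$ on $A$. So $\eta(A)$ is $j$-admissible with $\max_{\eta(A)}F\le c-\varepsilon<c$, a contradiction. Hence $c$ is critical for $F|_H$, and so for $F$. $\square$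

**The involution $-\mathrm{Id}$.** Take first $H=X$ and $\tau u=-u$, the involution behind Clark's theorem. Then $H^+=\{0\}$ and $c_+=F(0)=0$. Let $E\subset X$ be an $m$-dimensional subspace. Norms on $E$ are equivalent, so $\|\varphi\|_q\ge\mu[\varphi]_s$ on $E$ with some $\mu>0$, and on $A_m=\{\varphi\in E:[\varphi]_s=\eta\}$ we have $F\le\frac12\eta^2-\frac1q\mu^q\eta^q<0$ for small $\eta$. Also $\gamma(A_m)=m$. Proposition 4 gives critical values $c_j<0$ with $c_j\to0$. By (5) the eigenvalues tend to $+\infty$. This recovers an unbounded sequence of eigenvalues, and says nothing about discreteness, because the fixed-point level $0$ corresponds to $\lambda=\infty$.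

To accumulate at a finite eigenvalue we need an involution with $c_+<0$, so that $0$ is replaced by a minimizer $w\ne0$ of $F$ on $H^+$. What made the case $w=0$ easy was that the gain $\eta^q$ beats the cost $\eta^2$. Where $w\ne0$ the expression $|w+t\varphi|^q+|w-t\varphi|^q-2|w|^q$ is only of order $t^2$, and gain and cost must be compared by constants. This brings back the requirement $|w|\le\varepsilon r^\beta$ with small $\varepsilon$.

## The involution $u\mapsto-u\circ R$ on $C_k$-invariant functions

From here on $N\ge2$ (hence $N>2s$) and $\Omega$ is as in Theorem 2. The group $D_k$ acts on $X$ by isometries $u\mapsto u\circ g$, and $F$ is invariant. Put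
$$X_0=\{u\in X:\ u\circ g=u\ \ \forall g\in C_k\},\qquad\tau u=-u\circ R .$$
Since $R$ normalizes $C_k$, $\tau$ maps $X_0$ to itself. It is an isometric linear involution with $F\circ\tau=F$. Because $D_k=C_k\cup RC_k$, the space $X_0^+$ consists of the antisymmetric functions in $X$, and $X_0^-$ of the $D_k$-invariant ones. The restriction to $X_0$ matters: on all of $X$ the fixed space of $\tau$ would be the functions odd under the single reflection $R$, whereas we want a minimizer with many reflection hyperplanes through the axis.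

**Symmetric criticality.** We check that critical points on the symmetric subspaces are genuine. Both $X_0$ and $X_0^+$ are fixed spaces of a finite group of linear isometries leaving $F$ invariant: the maps $u\mapsto u\circ g$, $g\in C_k$, and $u\mapsto\det(g)\,u\circ g$, $g\in D_k$. If $T$ is such an isometry, then $\nabla F(Tu)=T\nabla F(u)$, as in Step 2 above. So at a fixed point $u$ the gradient lies in the fixed space. In particular $\nabla F(X_0)\subset X_0$, so Proposition 4 applies to $H=X_0$. If moreover $u$ is critical for the restriction of $F$ to the fixed space, then $\nabla F(u)$ is also orthogonal to that space, hence zero.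

**The minimizer $w$.** We identify $c_+$ with $\Lambda_k(\Omega)$. The set $\Omega$ contains a ball centered on the axis; antisymmetrizing a bump supported in one chamber of this ball shows $X_0^+\ne\{0\}$. Since $F(tu)<0$ for small $t$, $c_+=\min_{X_0^+}F<0$ is attained at some $w\ne0$, which is a critical point of $F$. By (6), minimizing $F$ over $X_0^+$ is the same as minimizing $[u]_s^2/\|u\|_q^2$ over antisymmetric $u$. So the minimum defining $\Lambda_k(\Omega)$ is attained, and comparing (6) with (5),
$$\Lambda_k(\Omega)=\|w\|_q^{q-2}\quad\text{is the eigenvalue belonging to } c_+=F(w). \tag{9}$$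
So if the hypothesis of Proposition 4 holds, then, since $c_j<c_+<0$ and (5) is continuous and strictly increasing, $\Lambda_k(\Omega)$ is the limit of eigenvalues strictly smaller than itself.

It remains to prove $|w|\le\varepsilon_kr^\beta$ with $\varepsilon_k\to0$ as $k\to\infty$. The source of smallness is visible in a computation with the ordinary Laplacian. For $a\ge0$ let $\Psi_a=r^a\cos(k\theta/2)$. In polar coordinates
$$-\Delta\Psi_a=\Big(\frac{k^2}4-a^2\Big)r^{-2}\Psi_a , \tag{10}$$
so for large $k$ these functions are supersolutions in the narrow chamber, with a factor of order $k^2$. The half angle is chosen because on $S$ one has $|k\theta/2|<\pi/4$, so that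
$$\tfrac1{\sqrt2}\,r^a\le\Psi_a\le r^a\quad\text{on }S, \tag{11}$$
whereas $r^a\cos k\theta$ vanishes on $\partial S$ and cannot dominate a power of $r$. To use this local computation for a nonlocal operator we pass through the heat flow.

## Heat flow in the chamber and the gain $k^{-2s}$

**Lemma 5 (maximum principle).** Let $z\in C^{2,1}(S\times(0,T])$ satisfy $(\partial_t-\Delta)z\ge0$, and $\liminf z(x_n,t_n)\ge0$ along every sequence with $t_n\to0$, or $x_n\to x\in\partial S$, or $|x_n|\to\infty$. Then $z\ge0$.

**Proof.** Suppose that for some $\epsilon>0$ the infimum of $z+\epsilon t$ is negative, and take a minimizing sequence. If no subsequence converged in $S\times(0,T]$, a subsequence would be of one of the three listed types, and the infimum would be $\ge0$. So a minimum is attained at some $(x_0,t_0)$. There $\Delta(z+\epsilon t)\ge0$ and $\partial_t(z+\epsilon t)\le0$ (with equality if $t_0<T$), so $(\partial_t-\Delta)(z+\epsilon t)\le0$; but it is $\ge\epsilon$. Hence $z+\epsilon t\ge0$ for all $\epsilon>0$; let $\epsilon\to0$. $\square$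

Let $p_t(x)=(4\pi t)^{-N/2}e^{-|x|^2/4t}$ and $e^{t\Delta}b=p_t*b$. For $x,y\in S$ and functions $b$ on $S$ put
$$p_t^S(x,y)=\sum_{g\in D_k}\det(g)\,p_t(x-gy),\qquad P_tb(x)=\int_Sp_t^S(x,y)\,b(y)\,dy .$$
If $\tilde b$ denotes the antisymmetric extension of $b$, splitting the convolution over the chambers $gS$ gives $P_tb=e^{t\Delta}\tilde b$ on $S$.

**Lemma 6.** On $S\times S$ one has $p_t^S\ge0$ for all $t>0$. Consequently the functions $J_\pm(x,y)=\sum_{\det g=\pm1}|x-gy|^{-N-2s}$ satisfy
$$J_+-J_-\ge0\quad\text{on }S\times S,\ x\ne y. \tag{12}$$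

For a single reflection this is elementary: if $x_1,y_1>0$ and $R$ is the reflection in $\{x_1=0\}$, then $|x-Ry|^2=|x-y|^2+4x_1y_1$, so $|x-y|^{-N-2s}\ge|x-Ry|^{-N-2s}$. For $D_k$ we have an alternating sum of $2k$ terms, and the maximum principle does the bookkeeping.

**Proof.** Let $0\le b\in C_c(S)$ and $U(x,t)=e^{t\Delta}\tilde b(x)$. Then $\tilde b$ is continuous with compact support, so $U$ is continuous on $\mathbb R^N\times[0,\infty)$, and it solves the heat equation for $t>0$. It is antisymmetric in $x$, so it vanishes on $\partial S$, whose points are fixed by one of the two generating reflections. Since $p_t(z)\le C|z|^{-N}$ with $C$ independent of $t$, $U\to0$ as $|x|\to\infty$ uniformly in $t\in(0,T]$. So Lemma 5 applies to $U$ on $S$ and gives $P_tb=U\ge0$. As $b\ge0$ was arbitrary and $p^S_t$ is continuous, $p_t^S\ge0$. Finally $|z|^{-N-2s}$ is a positive constant times $\int_0^\infty t^{-1-s}p_t(z)\,dt$ for $z\ne0$, so $J_+-J_-$ is that constant times $\int_0^\infty t^{-1-s}p_t^S\,dt\ge0$. $\square$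

**Lemma 7.** Let $k\ge3(\beta+2)$, $0\le\alpha\le(q-1)\beta$, and let $b\in L^\infty(S)$ have bounded support with $0\le b\le r^\alpha$. Then on $S$
$$\frac1{\Gamma(s)}\int_0^\infty t^{s-1}P_tb\,dt\ \le\ C_s\,k^{-2s}\,r^{\alpha+2s},\qquad C_s=\frac{\sqrt2\,(8+1/s)}{\Gamma(s)} .$$

**Proof.** For $0\le a\le\beta+2$ we have $k^2\ge9a^2\ge8a^2$, so $\frac{k^2}4-a^2\ge\frac{k^2}8$ and (10) gives
$$-\Delta\Psi_a\ge\frac{k^2}8\,r^{-2}\Psi_a\quad\text{on }S. \tag{13}$$
We use this for $a=\alpha$ and $a=\alpha+2$; both are at most $\beta+2$. In Steps 1 and 2 let $b=h\,r^\alpha$ with $h\in C_c^\infty(S)$, $0\le h\le1$. Then $\tilde b\in C_c^\infty(\mathbb R^N)$, and $U=e^{t\Delta}\tilde b$ is smooth up to $t=0$.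

**Step 1. A bound for each time, useful for small $t$.** Let $z=\sqrt2\,\Psi_\alpha-U$. By (13), $(\partial_t-\Delta)z=-\sqrt2\Delta\Psi_\alpha\ge0$. Along sequences with $t_n\to0$, use that $U(\cdot,t)\to\tilde b$ uniformly and that $\sqrt2\Psi_\alpha\ge r^\alpha\ge b$ on $S$ by (11); so $\liminf z\ge0$ (this also covers $\alpha=0$, where $\Psi_0$ is discontinuous at the axis). At $\partial S$ and at infinity $\Psi_\alpha\ge0$ and $U\to0$. Lemma 5 gives $P_tb\le\sqrt2\,\Psi_\alpha\le\sqrt2\,r^\alpha$.

**Step 2. A bound for the time integral, useful for large $t$.** Let $U_2(\cdot,t)=\int_0^tU(\cdot,\tau)\,d\tau$. Then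
$$\partial_tU_2-\Delta U_2=U(t)-\int_0^t\partial_\tau U\,d\tau=\tilde b,$$
$U_2$ vanishes at $t=0$ and on $\partial S$, $|U_2|\le t\|b\|_\infty$, and $U_2\to0$ at infinity uniformly on $[0,T]$. By (13) and (11), $-\Delta\big(\frac{8\sqrt2}{k^2}\Psi_{\alpha+2}\big)\ge\sqrt2\,r^{-2}\Psi_{\alpha+2}\ge r^\alpha\ge b$, and $\Psi_{\alpha+2}\ge0$. Lemma 5 applied to $\frac{8\sqrt2}{k^2}\Psi_{\alpha+2}-U_2$, and then $T\to\infty$, give $\int_0^\infty P_tb\,dt\le8\sqrt2\,k^{-2}r^{\alpha+2}$.

**Step 3. General $b$.** This step removes the smoothness. Cutting off and mollifying, choose $h_n\in C_c^\infty(S)$, $0\le h_n\le1$, with supports in a common bounded set and $h_n\to b\,r^{-\alpha}$ a.e. Dominated convergence gives $P_t(h_nr^\alpha)\to P_tb$ pointwise for each $t>0$. So the bound of Step 1 persists, and that of Step 2 persists by Fatou's lemma, since $P_t(h_nr^\alpha)\ge0$ by Lemma 6.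

**Step 4. Interpolation in time.** Fix $x\in S$ and split at $T=r^2/k^2$, using Step 1 for $t<T$ and, for $t\ge T$, the inequality $t^{s-1}\le T^{s-1}$ with Step 2:
$$\int_0^\infty t^{s-1}P_tb\,dt\le\frac{T^s}s\sqrt2\,r^\alpha+T^{s-1}\,8\sqrt2\,k^{-2}r^{\alpha+2}=\sqrt2\,\Big(8+\frac1s\Big)k^{-2s}r^{\alpha+2s}.\qquad\square$$

## Comparison for antisymmetric functions

We want to bound a solution $v$ of $\langle v,\varphi\rangle=\int f\varphi$ by the heat-flow integral of Lemma 7. Two textbook ingredients enter. With the unitary Fourier transform, Plancherel applied to $u(\cdot+h)-u$ gives on $H^s(\mathbb R^N)$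
$$\langle u,\varphi\rangle=\kappa\int|\xi|^{2s}\,\hat u\,\overline{\hat\varphi}\,d\xi,\qquad\kappa=\kappa(N,s)=\int\frac{2-2\cos h_1}{|h|^{N+2s}}\,dh . \tag{14}$$
And $I_{2s}=\frac1{\Gamma(s)}\int_0^\infty t^{s-1}e^{t\Delta}\,dt$ is the Riesz potential, that is, convolution with a constant multiple of $|x|^{2s-N}$. We also need a criterion for membership in $X$ that works without boundary regularity.

**Lemma 8.** If $v\in X$, $\varphi\in H^s(\mathbb R^N)$ and $|\varphi|\le|v|$ a.e., then $\varphi\in X$.

**Proof.** Take $v_n\in C_0^\infty(\Omega)$ with $v_n\to v$ in $H^s$, and truncate: $\varphi_n=\max\{-|v_n|,\min\{\varphi,|v_n|\}\}$. For real numbers, $\min(a,b)\min(a',b')+\max(a,b)\max(a',b')\ge aa'+bb'$, and the squares of $a,b$ have the same sum before and after sorting. So $[\min(a,b)]_s^2+[\max(a,b)]_s^2\le[a]_s^2+[b]_s^2$ for functions $a,b$. Applying this twice, with $[|v_n|]_s\le[v_n]_s$ and $|\varphi_n|\le|v_n|$, shows that $(\varphi_n)$ is bounded in $H^s$. Each $\varphi_n$ has compact support in $\Omega$, since $|\varphi_n|\le|v_n|$, so its mollifications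 lie in $C_0^\infty(\Omega)$ and converge to it in $H^s$; thus $\varphi_n\in X$. Truncation at level $\ell$ is $1$-Lipschitz in $\ell$, and truncating $\varphi$ at level $|v|$ gives $\varphi$. So $|\varphi_n-\varphi|\le\big||v_n|-|v|\big|\to0$ in $L^2$. Therefore $\varphi_n\rightharpoonup\varphi$ in $H^s$, and $X$ is weakly closed. $\square$

**Lemma 9.** Let $f\in L^2(\Omega)$, extended by $0$, be antisymmetric, and let $v\in X$ be antisymmetric with $\langle v,\varphi\rangle=\int f\varphi$ for all $\varphi\in X$. Then $|v|\le\kappa^{-1}V$ a.e. in $S$, where $V=\frac1{\Gamma(s)}\int_0^\infty t^{s-1}P_t|f|\,dt$. Moreover $|v|\le\kappa^{-1}I_{2s}|f|$ a.e. in $\mathbb R^N$.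

The obvious attempt is to test the equation of $v-\kappa^{-1}V$ with its positive part. This does not suit the nonlocal form: antisymmetric functions are negative in the neighboring chambers, and the double integral sees those values. So we take the positive part in $S$ only, extend it antisymmetrically, and rewrite the form as an integral over $S\times S$.

**Proof.** Let $\tilde b$ be the antisymmetric function with $\tilde b=|f|$ on $S$. Since $f$ is antisymmetric, $|\tilde b|=|f|$ in $\mathbb R^N$, so $\tilde b\in L^1\cap L^2$ has bounded support.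

**Step 1. The potential $V$ solves the equation with right-hand side $\kappa\tilde b$.** We cut the time integral at $T$ to stay in $H^s$. Put $V_T=\frac1{\Gamma(s)}\int_0^Tt^{s-1}e^{t\Delta}\tilde b\,dt\in L^2$. Then $\hat V_T=m_T\hat{\tilde b}$ with $0\le m_T\uparrow|\xi|^{-2s}$ as $T\to\infty$. Because $N>2s$, $I_{2s}|\tilde b|$ is locally integrable, hence finite a.e., and $V_T\to I_{2s}\tilde b$ a.e. This limit is antisymmetric, it coincides on $S$ with the $V$ of the statement, and we denote it by $V$ on $\mathbb R^N$. By Lemma 6, $V\ge0$ on $S$. Further, $\int|\xi|^{-2s}|\hat{\tilde b}|^2d\xi<\infty$, since $\hat{\tilde b}$ is bounded, lies in $L^2$, and $2s<N$. So $V_T\in H^s$, and by dominated convergence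
$$[V_T-V_{T'}]_s^2=\kappa\int|\xi|^{2s}(m_T-m_{T'})^2|\hat{\tilde b}|^2d\xi\to0\qquad(T,T'\to\infty).$$
Fatou's lemma, with $T'\to\infty$, gives $[V-V_T]_s\to0$ as $T\to\infty$. Hence $[V]_s<\infty$, and for $\varphi\in H^s$
$$\langle V,\varphi\rangle=\lim_{T\to\infty}\langle V_T,\varphi\rangle=\lim_{T\to\infty}\kappa\int|\xi|^{2s}m_T\hat{\tilde b}\,\overline{\hat\varphi}\,d\xi=\kappa\int\tilde b\,\varphi, \tag{15}$$
where $|\xi|^{2s}m_T\le1$ allows dominated convergence.

**Step 2. The form on antisymmetric functions, folded into one chamber.** We show that for antisymmetric $z,\varphi$ with finite seminorm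
$$\langle z,\varphi\rangle=2k\iint_{S\times S}\Big[(J_+-J_-)\big(z(x)-z(y)\big)\big(\varphi(x)-\varphi(y)\big)+2J_-\big(z(x)\varphi(x)+z(y)\varphi(y)\big)\Big]dx\,dy, \tag{16}$$
and that for $\varphi=z$ antisymmetric and measurable this holds in $[0,\infty]$. Decompose $\mathbb R^N\times\mathbb R^N$ into the products $gS\times hS$, $g,h\in D_k$, and substitute $x\to gx$, $y\to hy$. With $\ell=g^{-1}h$,
$$|gx-hy|=|x-\ell y|,\qquad z(gx)-z(hy)=\det(g)\big(z(x)-\det(\ell)\,z(y)\big),$$
and similarly for $\varphi$; the two factors $\det(g)$ cancel. Each $\ell\in D_k$ occurs for $2k$ pairs $(g,h)$. So the integrand on $S\times S$ is $2k$ times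
$$J_+\big(z(x)-z(y)\big)\big(\varphi(x)-\varphi(y)\big)+J_-\big(z(x)+z(y)\big)\big(\varphi(x)+\varphi(y)\big).$$
Inserting $(a+b)(c+d)=-(a-b)(c-d)+2(ac+bd)$ in the second term gives (16). For $\varphi=z$ everything is nonnegative, by (12), so the computation holds in $[0,\infty]$, and if $[z]_s<\infty$ both terms of (16) are integrable. For general $z,\varphi$ both terms are absolutely integrable by Cauchy–Schwarz, which justifies the rearrangement.

**Step 3. The comparison.** We test with the right function. Let $z=v-\kappa^{-1}V$, which is antisymmetric with $[z]_s<\infty$, and let $\varphi$ be the antisymmetric function with $\varphi=z^+$ on $S$. Since $|z^+(x)-z^+(y)|\le|z(x)-z(y)|$ and $(z^+)^2\le z^2$, (16) in its quadratic form and (12) give $[\varphi]_s\le[z]_s<\infty$. Since $V\ge0$ on $S$, $z^+\le v^+$ there, so $|\varphi|\le|v|$ everywhere by antisymmetry. Thus $\varphi\in H^s$, and $\varphi\in X$ by Lemma 8. Now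
$$\big(z(x)-z(y)\big)\big(z^+(x)-z^+(y)\big)\ge\big(z^+(x)-z^+(y)\big)^2,\qquad zz^+=(z^+)^2,$$
and with (12) and (16) we get $\langle z,\varphi\rangle\ge[\varphi]_s^2$. On the other hand, by the equation for $v$ and (15),
$$\langle z,\varphi\rangle=\int(f-\tilde b)\varphi=2k\int_S(f-|f|)\,z^+\le0,$$
because $f,\tilde b,\varphi$ are antisymmetric and their products are $D_k$-invariant. So $[\varphi]_s=0$, $\varphi=0$, and $v\le\kappa^{-1}V$ on $S$.

**Step 4. Absolute values.** The pair $-v,-f$ has the same $\tilde b$ and the same $V$, so Step 3 also gives $-v\le\kappa^{-1}V$ on $S$. Finally $|V|\le I_{2s}|\tilde b|=I_{2s}|f|$ on $S$, and $|v|$ and $I_{2s}|f|$ are $D_k$-invariant, so the second bound holds a.e. in $\mathbb R^N$. $\square$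

## The decay $|w|\le\varepsilon_k r^\beta$

**Proposition 10.** Let $k\ge3(\beta+2)$ and $\delta_k=\kappa^{-1}C_sk^{-2s}$. Then $|w|\le\varepsilon_kr^\beta$ a.e., with $\varepsilon_k=\delta_k^{1/(2-q)}$.

**Proof.** By (4), $w$ solves $\langle w,\varphi\rangle=\int f\varphi$ with $f=|w|^{q-2}w$, which is antisymmetric, and $|f|=|w|^{q-1}\le1+|w|\in L^2(\Omega)$. So Lemma 9 applies with $v=w$.

**Step 1. $w$ is bounded.** Boundedness starts the iteration. By Lemma 9, $|w|\le\kappa^{-1}I_{2s}|f|$. If $w\in L^p(\Omega)$, then $f\in L^p(\Omega)$. If $1<p<\frac N{2s}$, the Hardy–Littlewood–Sobolev inequality gives $w\in L^{p^*}$ with $\frac1{p^*}=\frac1p-\frac{2s}N$. If $p>\frac N{2s}$, then $(N-2s)p'<N$, and Hölder's inequality gives $w\in L^\infty$. Start from $p=2$, and decrease $p$ slightly whenever $p=\frac N{2s}$, which is allowed as $\Omega$ is bounded. Each step lowers $\frac1p$ by $\frac{2s}N$, up to the slight decrease, so finitely many steps give $w\in L^\infty$.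

**Step 2. Improving the exponent.** We feed a bound by a power of $r$ into Lemma 7 and gain $2s$ in the exponent and $k^{-2s}$ in the constant. Put $\beta_n=\beta\big(1-(q-1)^n\big)$. Then $\beta_0=0$, and by (3)
$$(q-1)\beta_n+2s=(q-1)\beta+2s-\beta(q-1)^{n+1}=\beta_{n+1}.$$
Let $M_0=\|w\|_\infty>0$. Suppose $|w|\le M_nr^{\beta_n}$ a.e. Then $|f|\le M_n^{q-1}r^{\alpha_n}$ with $\alpha_n=(q-1)\beta_n\in[0,(q-1)\beta]$. The function $b=M_n^{1-q}|f|$ is bounded with bounded support and $0\le b\le r^{\alpha_n}$, so Lemma 9 and Lemma 7 give on $S$, hence a.e.,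
$$|w|\le\kappa^{-1}M_n^{q-1}C_sk^{-2s}\,r^{\alpha_n+2s}=M_{n+1}r^{\beta_{n+1}},\qquad M_{n+1}=\delta_kM_n^{q-1}.$$

**Step 3. The limit.** Here the dependence on $\|w\|_\infty$ disappears. We have $\log M_{n+1}=\log\delta_k+(q-1)\log M_n$ with $0<q-1<1$, so $\log M_n\to\frac{\log\delta_k}{2-q}$, i.e. $M_n\to\varepsilon_k$. Also $\beta_n\to\beta$. So $|w|\le\varepsilon_kr^\beta$ a.e. $\square$

Two consequences will be used. First, by (3),
$$(\varepsilon_kr^\beta)^{q-2}=\delta_k^{-1}r^{-2s}=\frac{\kappa}{C_s}\,k^{2s}\,r^{-2s}\qquad(r>0). \tag{17}$$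
Second, by (9), for $k\ge3(\beta+2)$,
$$\Lambda_k(\Omega)=\|w\|_q^{q-2}\ge\varepsilon_k^{q-2}\,\|r^\beta\|_{L^q(\Omega)}^{q-2}=\frac\kappa{C_s}\,k^{2s}\,\|r^\beta\|_{L^q(\Omega)}^{-(2-q)}. \tag{18}$$

## Infinitely many energy-decreasing directions concentrating at the axis

**Step 1. Test functions.** We make the rescalings of (7) almost orthogonal, with constants independent of their number. Fix $0\le\varphi_0\in C_c^\infty(\mathbb R^N)$, $\varphi_0\not\equiv0$, depending only on $r$ and $x''$, supported in $\{1<r<2,\ |x''|<1\}$ (the condition on $x''$ is void if $N=2$). Let $p\in\Omega\cap\{x'=0\}$, $B_d(p)\subset\Omega$, and for $j\ge1$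
$$r_j=\frac d4\,4^{-j},\qquad e_j(x)=r_j^{-(N-2s)/2}\,\varphi_0\Big(\frac{x-p}{r_j}\Big).$$
On $\operatorname{supp}e_j$ we have $|x-p|\le\sqrt5\,r_j<d$, so $e_j\in C_c^\infty(\Omega)$. As $p$ lies on the axis, $e_j$ is $D_k$-invariant, that is, $e_j\in X_0^-$. The supports lie in $\{r_j<r<2r_j\}$ and are disjoint. By scaling, $[e_j]_s^2=[\varphi_0]_s^2$ and $\int r^{-2s}e_j^2=c_0:=\int r^{-2s}\varphi_0^2>0$.

For $i<j$ we have $2r_j\le\frac12r_i$, so the supports of $e_i$ and $e_j$ are at distance at least $r_i-2r_j\ge\frac12r_i$. With disjoint supports only the cross terms remain in $\langle e_i,e_j\rangle$, and $\|e_i\|_1=r_i^{(N+2s)/2}\|\varphi_0\|_1$, so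
$$|\langle e_i,e_j\rangle|=2\iint\frac{e_i(x)e_j(y)}{|x-y|^{N+2s}}\,dx\,dy\le2\Big(\frac{r_i}2\Big)^{-N-2s}(r_ir_j)^{\frac{N+2s}2}\|\varphi_0\|_1^2=C_0\Big(\frac{r_j}{r_i}\Big)^{\frac N2+s}\le C_0\,4^{-(j-i)},$$
with $C_0=2^{N+2s+1}\|\varphi_0\|_1^2$. The row sums of the Gram matrix $(\langle e_i,e_j\rangle)$ are at most $[\varphi_0]_s^2+2C_0\sum_{l\ge1}4^{-l}\le C_1:=[\varphi_0]_s^2+C_0$. A symmetric matrix is bounded in norm by its largest absolute row sum, so for $\varphi=\sum_{j\le m}t_je_j$
$$[\varphi]_s^2\le C_1|t|^2,\qquad\int r^{-2s}\varphi^2=c_0|t|^2. \tag{19}$$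
The constants $C_1,c_0$ depend only on $N$, $s$ and the fixed $\varphi_0$, and not on $m$, $k$, $\Omega$.

**Step 2. A convexity inequality.** This replaces the formal second variation by an exact bound. For real $\mu,\nu$ with $|\mu|,|\nu|\le M$, $M>0$,
$$|\mu+\nu|^q+|\mu-\nu|^q-2|\mu|^q=q(q-1)\,\nu^2\int_{-1}^1(1-|t|)\,|\mu+t\nu|^{q-2}\,dt\ \ge\ \tfrac12\,q(q-1)\,M^{q-2}\nu^2. \tag{20}$$
For $\nu\ne0$ the identity is Taylor's formula for the second difference, valid because the second derivative $q(q-1)|\cdot|^{q-2}$ of $|\cdot|^q$ is locally integrable for $q>1$; for $\nu=0$ there is nothing to prove. The inequality holds since $|\mu+t\nu|\le2M$ and $q-2<0$, so the integral is at least $(2M)^{q-2}\int_{-1}^1(1-|t|)\,dt=(2M)^{q-2}$, and $2^{q-2}\ge\frac12$.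

**Step 3. Energy estimate.** We show that $F(w+\varphi)<F(w)$ for the directions of Step 1. Let $k\ge3(\beta+2)$ and $\varphi=\sum_{j\le m}t_je_j$ with $|\varphi|\le\varepsilon_kr^\beta$. Since $w\in X_0^+$ and $\varphi\in X_0^-$, $\tau(w+\varphi)=w-\varphi$, so $F(w+\varphi)=F(w-\varphi)$. Averaging the two and using $[w\pm\varphi]_s^2=[w]_s^2+[\varphi]_s^2$,
$$F(w+\varphi)-F(w)=\tfrac12[\varphi]_s^2-\tfrac1{2q}\int\big(|w+\varphi|^q+|w-\varphi|^q-2|w|^q\big). \tag{21}$$
Where $\varphi=0$ the integrand vanishes. On $\{\varphi\ne0\}$ we have $r>0$, and (20) applies with $M=\varepsilon_kr^\beta$, because $|w|\le M$ a.e. by Proposition 10. With (17) and (19),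
$$F(w+\varphi)-F(w)\le\frac12[\varphi]_s^2-\frac{q-1}{4\delta_k}\int r^{-2s}\varphi^2\le\frac12\Big(C_1-\frac{(q-1)\,c_0\,\kappa\,k^{2s}}{2C_s}\Big)|t|^2. \tag{22}$$
Now choose $k_0$ such that every $k\ge k_0$ satisfies $k\ge3(\beta+2)$ and $(q-1)c_0\kappa k^{2s}>2C_sC_1$. It depends only on $N,s,q$, and for $k\ge k_0$, $t\ne0$ the right-hand side of (22) is negative.

**Step 4. The sets $A_m$.** We verify the hypothesis of Proposition 4. Fix $k\ge k_0$ and $m\ge1$. On the supports of $e_1,\dots,e_m$ we have $r\ge r_m>0$, so for small $\eta>0$ every $\varphi=\sum_{j\le m}t_je_j$ with $|t|=\eta$ satisfies $|\varphi|\le\varepsilon_kr^\beta$. Here $\eta$ may depend on $m$, but $k_0$ does not. By (22),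
$$A_m=\Big\{w+\sum_{j\le m}t_je_j:\ |t|=\eta\Big\}\subset\{F<c_+\}.$$
This set is compact and $\tau$-invariant, since $\tau$ acts by $t\mapsto-t$. It avoids $X_0^+$, because the $X_0^-$-component of each of its points is a nonzero combination of functions with disjoint supports. It is equivariantly homeomorphic to $S^{m-1}$ with the antipodal map, so $\gamma(A_m)\ge m$ by the Borsuk–Ulam theorem.

## Proof of Theorem 2, and balls

**Proof of Theorem 2.** Let $k\ge k_0$. By (9), $\Lambda_k(\Omega)$ is an eigenvalue, and the minimum defining it is attained. By Step 4, Proposition 4 applies with $H=X_0$ and $\tau u=-u\circ R$, and yields critical values $c_j<c_+<0$ of $F$ with $c_j\to c_+$. By (5), the corresponding eigenvalues are strictly smaller than $\Lambda_k(\Omega)$ and converge to it. The lower bound is (18), with $c=\kappa/C_s$, which depends only on $N$ and $s$. $\square$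

**Proof of Corollary 3.** The spectrum is unchanged by translations. Up to a translation, a ball is $D_k$-invariant for every $k$ and meets the axis, and its boundary is smooth, so it is admissible in the original question. By Theorem 2 each $\Lambda_k(\Omega)$, $k\ge k_0$, is an accumulation point of the spectrum, and $\Lambda_k(\Omega)\ge c_\Omega k^{2s}\to\infty$, where $c_\Omega=c\,\|r^\beta\|_{L^q(\Omega)}^{-(2-q)}>0$ does not depend on $k$. Hence the set of accumulation points is infinite and unbounded. The same argument applies to every bounded open set that is invariant under rotations and reflections of the $x'$-plane and meets $\{x'=0\}$. $\square$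

So discreteness, as a statement about all admissible $N$ and $\Omega$, is false: for every $N\ge2$, $s\in(0,1)$ and $q\in(1,2)$ it fails for balls. The argument uses the dihedral symmetry and $N\ge2$. It does not decide the case $N=1$, nor domains without symmetry.
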